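# Permuted weights: GKM$_4$ manifolds and graphs that do not extend to torus manifolds and torus graphs

Manifolds and actions are smooth. Cohomology is integral unless another coefficient ring is written. A space is *acyclic* if it has the integral homology of a point. For a torus $T$ we write $L=H^2(BT;\mathbb Z)$ for its weight lattice and $N=\operatorname{Hom}(S^1,T)$ for the dual lattice.

## 1. A line bundle pushed forward along a covering

Let a torus $T$ act on a closed manifold $A$. Let $\pi:\hat A\to A$ be a $T$-equivariant $m$-fold covering and $\ell$ a $T$-equivariant complex line bundle on $\hat A$. The push-forward $E=\pi_*\ell$ is the $T$-equivariant complex vector bundle of rank $m$ on $A$ with fibers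
$$E_a=\bigoplus_{\hat a\in\pi^{-1}(a)}\ell_{\hat a}.$$
Suppose $p\in A$ is a fixed point. Since $T$ is connected, it fixes every point of $\pi^{-1}(p)$, so $E_p$ is a sum of $m$ one-dimensional representations, one for each point of $\pi^{-1}(p)$. Now let $S\subset A$ be an invariant 2-sphere with fixed points $p,q$. Each $\hat p\in\pi^{-1}(p)$ lies on a unique lift $\hat S$ of $S$, and $\hat S$ ends at a point $\hat q\in\pi^{-1}(q)$. The subgroup of $T$ that acts trivially on $S$ acts trivially on $\hat S$, so it acts in the same way on $\ell_{\hat p}$ and $\ell_{\hat q}$. Thus $S$ matches the summands of $E_p$ with those of $E_q$. Follow a closed chain of invariant 2-spheres: the $m$ summands of $E_p$ come back *permuted* by the monodromy of the covering.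

In the sphere bundle $S(E\oplus\mathbb R)$ the fixed point $(p,+1)$ has $m$ invariant 2-spheres in its fiber, namely $S(\ell_{\hat p}\oplus\mathbb R)$ for $\hat p\in\pi^{-1}(p)$, and these are permuted too.

What is this for? We want to show that certain torus actions cannot be enlarged to actions of a torus of half the dimension of the manifold. For such a large torus, the weights at a fixed point are a basis of the weight lattice. We shall see that a closed chain of spheres in the base preserves the weights in the fiber direction up to sign, modulo the weights of the base. Members of a basis are distinct modulo the others, so the permutation would have to be trivial. A nontrivial permutation is therefore an obstruction.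

The manifold $A$ used below has dimension $8$ and carries an action of $T^4$. Its orbit space $Q$ is homeomorphic to $P^\circ\times I$, where $P^\circ$ is the Poincaré homology sphere minus an open ball. Its fundamental group $SL(2,5)$ maps onto the alternating group $A_5$, which permutes five points. The difficulty is to have these loops visible on invariant spheres while all odd cohomology vanishes.

## 2. GKM graphs, torus graphs and Masuda's conjecture

**Definition (GKM manifold).** A *GKM manifold* is a connected, compact, orientable manifold $M^{2n}$ with vanishing odd-degree cohomology and an effective action of a compact torus $T$ with a finite nonempty set of fixed points, such that at every fixed point the weights of the isotropy representation are pairwise linearly independent. It is GKM$_k$ if at each fixed point any $\min(k,n)$ of the $n$ weights are linearly independent.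

Let $\alpha$ be a weight at a fixed point $p$. The component through $p$ of the fixed set of the identity component of $\ker\alpha$ is a closed orientable surface by pairwise independence. It carries a nontrivial $T$-action with a fixed point, so it is a 2-sphere with two fixed points. The *GKM graph* $\Gamma$ has the fixed points as vertices and these spheres as edges. An oriented edge is labelled by the weight at its initial vertex. Without further structure, weights of a real representation are defined only up to sign, and $\Gamma$ is *unsigned*. An invariant almost complex structure fixes the signs, and then $\Gamma$ is *signed*.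

**Definition (abstract GKM graph).** An abstract GKM graph is a finite connected $n$-valent graph, multiple edges allowed, with labels $\alpha(e)$ in a lattice, pairwise independent at each vertex (the labels are defined up to sign in the unsigned case). Write $i(e),t(e)$ for the initial and terminal vertex, $\bar e$ for the reversed edge, and $E_v$ for the set of edges starting at $v$. It is required that $\alpha(\bar e)=\pm\alpha(e)$ and that there is a *connection*: bijections $\nabla_e:E_{i(e)}\to E_{t(e)}$ with
$$\nabla_ee=\bar e,\qquad \alpha(\nabla_ee')\equiv\pm\alpha(e')\bmod\mathbb Z\alpha(e).$$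
In the signed case $\alpha(\bar e)=-\alpha(e)$ and the sign in the congruence is $+$. This is the sense of Guillemin–Zara, and GKM graphs of GKM manifolds are abstract GKM graphs.

**Definition (torus manifold, torus graph, extension).** A *torus manifold* is a connected, compact, orientable $2n$-manifold with an effective action of $T^n$ having a fixed point. A *torus graph* is an $n$-valent abstract GKM graph with labels in $H^2(BT^n;\mathbb Z)\cong\mathbb Z^n$ such that at each vertex the $n$ labels form a basis of the lattice (up to sign in the unsigned case). For a subtorus $T\subset T^n$, labels restrict along $H^2(BT^n;\mathbb Z)\to H^2(BT;\mathbb Z)$. A GKM graph $\Gamma$ *extends to a torus graph* if some torus graph of the same type on the same underlying graph restricts to the labels of $\Gamma$. An action of $T$ *extends to $T^n$* if $T\subset T^n$ is a subtorus and some $T^n$-action on $M$ restricts to the given one.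

A signed torus graph extending a signed graph is in particular an unsigned one extending the unsigned graph. So *unsigned non-extendability implies signed non-extendability*.

**Example 1 (projective space).** Let $T$ act on $\mathbb{CP}^n$ through characters $a_0,\dots,a_n$ with pairwise independent differences at each fixed point. The vertices are $p_0,\dots,p_n$, the edge $p_i\to p_j$ has label $a_j-a_i$, and $\nabla$ along $p_i\to p_j$ sends $p_i\to p_l$ to $p_j\to p_l$ for $l\ne i,j$, because $a_l-a_j=(a_l-a_i)-(a_j-a_i)$. The labels $\varepsilon_j-\varepsilon_i$ in the lattice of rank $n$ spanned by differences of unit vectors form a torus graph, and $\varepsilon_j-\varepsilon_i\mapsto a_j-a_i$ restricts it to the given one.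

**Example 2 (spheres).** Let $T$ act on $S^{2m}\subset\mathbb C^m\oplus\mathbb R$ with pairwise independent weights $w_1,\dots,w_m$ on $\mathbb C^m$. There are two vertices joined by $m$ edges $e_s$ with labels $\pm w_s$ at both ends, and $\nabla_{e_i}e_j=\bar e_j$ is a connection. Replacing $w_s$ by the $s$-th unit vector of $\mathbb Z^m$ gives a torus graph extending the given one.

**Conjecture (Masuda).** (i) Any GKM$_4$ manifold $M^{2n}$ extends to a torus manifold, that is, the action extends to an effective action of $T^n$. (ii) The GKM graph of any GKM$_4$ manifold $M^{2n}$ extends to a torus graph.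

The question is taken from Oliver Goertsches, Grigory Solomadin, "Extensions of realizable Hamiltonian and complexity one GKM$_4$ graphs", arXiv:2509.00392 (2025). Both parts turn out to be false.

**Theorem A.** For every $n\ge9$ there are closed connected orientable manifolds $M_1^{2n},M_2^{2n}$ with vanishing odd integral cohomology such that:

1. $M_1$ carries an effective $T^5$-action with isolated fixed points which is GKM$_5$, and whose restriction to a subtorus $T^4$ is effective and GKM$_4$. Neither GKM graph extends to a torus graph. For $n=9$ and $r\ge6$, there is no abstract GKM graph on the same graph with labels in $\mathbb Z^r$, spanning $\mathbb Q^r$ at each vertex, which restricts to the $T^5$-graph.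
2. $M_2$ carries an effective $T^4$-action which is GKM$_4$ and preserves an almost complex structure. Its (signed or unsigned) GKM graph does not extend to a torus graph.

Hence (ii) is false for both types, and so is (i).

**Theorem B.** There is a simply connected closed $M^{20}$ with $H^{odd}(M;\mathbb Z)=0$ and an effective GKM$_5$ action of $T^5$ (restricting to GKM$_4$ actions of suitable $T^4\subset T^5$) whose GKM graphs do not extend to torus graphs, even unsigned.

**Theorem C.** Let $\Gamma$ be an $n$-valent (signed or unsigned) GKM$_4$ graph, $n\ge4$, whose labels at a vertex generate $\mathbb Z^k$. Let $B$ be the 2-complex obtained by attaching a disc to $\Gamma$ along each 2-face. There is a monodromy representation $\rho:\pi_1(B,p)\to\operatorname{Aut}(\mathbb Z^{E_p})$ over $\mathbb Z^k$, and $\Gamma$ extends to a torus graph if and only if $\rho$ is trivial. Consequently $\Gamma$ extends if $B$ is simply connected, in particular for Hamiltonian GKM$_4$-actions on compact symplectic manifolds. It also extends if $\pi_1(B)$ is perfect and $n-k\le2$.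

The 2-faces are defined in Section 4.

**Why (i) implies (ii), in the unsigned sense.** Suppose the $T$-action on $M$ extends to an effective $T^n$-action. As $T^n$ commutes with $T$, it preserves the finite set $M^T$, and being connected it fixes $M^T$ pointwise. At a fixed point the isotropy representation of $T^n$ is faithful, since the action is effective and $M$ is connected. So its $n$ weights generate the lattice $\mathbb Z^n$ and form a basis. They restrict to the $T$-weights up to sign. A component of the fixed set of a subtorus of $T$ is $T^n$-invariant, so the 2-spheres of the $T$-graph are $T^n$-invariant and are the 2-spheres of the $T^n$-graph. Along such a sphere with $T^n$-weight $\tilde\alpha$ the subtorus $\ker\tilde\alpha$ acts trivially, so the tangent representations at the two ends agree over $\ker\tilde\alpha$. The other weights of the basis remain nonzero and pairwise independent modulo $\tilde\alpha$, so this gives a bijection of edges satisfying the congruences, i.e. a connection. Thus the unsigned graph of $T$ extends. Consequently it suffices to show that unsigned graphs do not extend.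

## 3. Loops that permute edges

**Lemma 1.** Let $(\Gamma,\alpha)$ be a GKM$_3$ graph of valence $n\ge3$. Let $\Gamma_0\subset\Gamma$ be a connected $d$-valent subgraph (its edges are called horizontal), and for $v\in\Gamma_0$ let $E_v^\perp$ be the set of non-horizontal edges at $v$. Suppose that for each oriented horizontal edge $e:v\to v'$ there is a bijection $b_e:E_v\to E_{v'}$ with $b_e(e)=\bar e$ and $\alpha(b_ee')\equiv\pm\alpha(e')\bmod\alpha(e)$, mapping horizontal edges to horizontal edges and $E_v^\perp$ to $E_{v'}^\perp$. Let $\tilde\alpha$ be a labelling in $\mathbb Z^r$ of an abstract GKM graph on the same graph restricting to $\alpha$. Then: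

(a) if some closed path in $\Gamma_0$ at $v$ acts nontrivially on $E_v^\perp$ via the $b_e$, then $\tilde\alpha$ is not a torus graph;

(b) the span of $\tilde\alpha(E_v)$ has rank at most $d+\#\{\text{orbits of the closed paths at }v\text{ on }E_v^\perp\}$.

*Proof.*

**Step 1: the connection of $\tilde\alpha$ is forced.** This step shows that the unknown extension has no freedom along horizontal edges. Let $\tilde\nabla$ be the connection of $\tilde\alpha$. Restricting its congruences, $\tilde\nabla$ satisfies the congruences for $\alpha$. Let $e$ be horizontal and $e'\ne e$, and suppose $\tilde\nabla_ee'\ne b_ee'$. Both $\alpha(\tilde\nabla_ee')$ and $\alpha(b_ee')$ are $\pm\alpha(e')$ modulo $\alpha(e)$, so for some sign $\alpha(\tilde\nabla_ee')\pm\alpha(b_ee')\in\mathbb Q\alpha(e)=\mathbb Q\alpha(\bar e)$. But $\tilde\nabla_ee'$, $b_ee'$, $\bar e$ are three distinct edges at $t(e)$, which contradicts 3-independence. So $\tilde\nabla_e=b_e$.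

**Step 2: the horizontal span is constant.** This provides a fixed space to divide by. Let $H_v\subset\mathbb Q^r$ be the span of the horizontal labels $\tilde\alpha$ at $v$. For a horizontal $e:v\to v'$ we have
$$\tilde\alpha(b_ee')=\pm\tilde\alpha(e')+c\,\tilde\alpha(e),\qquad \tilde\alpha(\bar e)=\pm\tilde\alpha(e).$$
As $b_e$ maps the horizontal edges at $v$ onto those at $v'$, this gives $H_{v'}\subset H_v$, and using $\bar e$ we get equality. Since $\Gamma_0$ is connected, $H_v=H$ for all $v\in\Gamma_0$, and $\dim H\le d$.

**Step 3: vertical labels are constant modulo $H$ and sign.** For $\varepsilon\in E_v^\perp$ let $\bar u_\varepsilon$ be the class of $\tilde\alpha(\varepsilon)$ in $(\mathbb Q^r/H)/\pm$. By the displayed formula, $\bar u_{b_e\varepsilon}=\bar u_\varepsilon$. Hence $\bar u_{\sigma\varepsilon}=\bar u_\varepsilon$ for the permutation $\sigma$ of $E_v^\perp$ given by any closed path. So modulo $H$ the span of $\tilde\alpha(E_v)$ is generated by one vector for each orbit, which is (b).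

**Step 4: conclusion for torus graphs.** If $\tilde\alpha$ is a torus graph, the labels at $v$ are a basis, and $d$ of them span $H$. Hence representatives of the $\bar u_\varepsilon$, $\varepsilon\in E_v^\perp$, are linearly independent in $\mathbb Q^n/H$, and in particular the $\bar u_\varepsilon$ are pairwise distinct. So $\sigma=\mathrm{id}$ for every closed path, which is (a). $\square$

**Example 3 (two swapped edges, by hand).** Let $x,y,z$ be the unit vectors of $\mathbb Z^3$. Take top vertices $p_1,\dots,p_4$ and bottom vertices $q_1,\dots,q_4$. The top vertices form a 4-cycle whose edges $p_1p_2$, $p_2p_3$, $p_3p_4$, $p_4p_1$ are labelled $x,y,x,y$, and the bottom vertices form a copy of it. Join $p_i$ to $q_i$ by two edges with labels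
$$\{z,\ x+y+z\}\ \text{ for } i=1,2,3,\qquad \{x+z,\ y+z\}\ \text{ for } i=4 .$$
All labels are up to sign. At each vertex the horizontal labels are $x,y$. The two vertical labels differ by $\pm(x+y)$ or $\pm(x-y)$, where both coefficients are nonzero, and both have $z$-coefficient $1$. So any three labels at a vertex are independent. Move around the top cycle starting from the edge labelled $z$ at $p_1$. Modulo $x$ it goes to $z$ at $p_2$; modulo $y$ to $z$ at $p_3$; modulo $x$ to $x+z$ at $p_4$; modulo $y$ to $x+y+z$ at $p_1$. Continuing from $x+y+z$ at $p_1$: $x+y+z$ at $p_2$, $x+y+z$ at $p_3$, $y+z$ at $p_4$, $z$ at $p_1$. Along vertical edges use the evident bijection of equal labels. This is an abstract GKM$_3$ graph of valence $4$, and one turn around the top cycle swaps the two vertical edges at $p_1$. By Lemma 1(a) it does not extend to a torus graph. It is not GKM$_4$, since four labels in $\mathbb Z^3$ are dependent. The next section shows that GKM$_4$ forbids such a swap around this particular cycle, because the cycle is a 2-face.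

## 4. Transporting a basis along edges

Here is the natural attempt to *prove* (ii). Choose a vertex $p$, give the edges at $p$ the unit vectors of $\mathbb Z^n$ as new labels, and use the congruences to compute the new labels at neighboring vertices. This has no choices. The only question is whether going around closed paths gives back the labels one started with. Carrying this out precisely proves Theorem C and locates the obstruction.

*Proof of Theorem C.*

**Step 1: transport along an edge.** We define the isomorphisms that the attempt forces. Choose representatives of the labels with $\alpha(\bar e)=-\alpha(e)$ (in the signed case they are given). The connection is unique by 3-independence, by the argument of Step 1 in Lemma 1. Since $\nabla_e^{-1}$ satisfies the congruences for $\bar e$, uniqueness gives $\nabla_{\bar e}=\nabla_e^{-1}$. For $e:p\to q$ and $e'\in E_p\setminus\{e\}$ there are $\epsilon=\pm1$ and $c\in\mathbb Z$ with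
$$\alpha(e')=\epsilon\,\alpha(\nabla_ee')+c\,\alpha(e). \tag{1}$$
They are unique by independence of the labels of $\nabla_ee'$ and $\bar e$, and $\epsilon=1$ in the signed case. Define $\Phi_e:\mathbb Z^{E_p}\to\mathbb Z^{E_q}$ by
$$\Phi_e(e)=-\bar e,\qquad \Phi_e(e')=\epsilon\nabla_ee'-c\,\bar e .$$
Let $\alpha_p:\mathbb Z^{E_p}\to\mathbb Z^k$ be the homomorphism with $e'\mapsto\alpha(e')$. Then $\alpha_q\Phi_e=\alpha_p$: indeed $\alpha_q\Phi_e(e)=-\alpha(\bar e)=\alpha(e)$ and $\alpha_q\Phi_e(e')=\epsilon\alpha(\nabla_ee')+c\,\alpha(e)=\alpha(e')$. From (1), $\alpha(\nabla_ee')=\epsilon\alpha(e')+\epsilon c\,\alpha(\bar e)$, so $\Phi_{\bar e}(\nabla_ee')=\epsilon e'-\epsilon c\,e$. Therefore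
$$\Phi_{\bar e}\Phi_e(e')=\epsilon(\epsilon e'-\epsilon c\,e)-c(-e)=e',\qquad \Phi_{\bar e}\Phi_e(e)=\Phi_{\bar e}(-\bar e)=e .$$
Exchanging the roles of $e$ and $\bar e$, $\Phi_{\bar e}=\Phi_e^{-1}$. As $\Gamma$ is connected and $\alpha$ is onto $\mathbb Z^k$ at one vertex, every $\alpha_q$ is onto $\mathbb Z^k$.

**Step 2: 2-faces.** We say what the discs of $B$ are attached to. On ordered pairs $(x,y)$ of distinct edges with the same initial vertex, the map $(x,y)\mapsto(\nabla_xy,\bar x)$ is a bijection: its inverse sends $(x',y')$ to $(x,y)$ with $x=\bar y'$, $y=\nabla_x^{-1}x'$. The set of pairs is finite, so the orbits are cycles, and the first edges of the successive pairs form a closed path. These closed paths are the *2-faces*. (Starting from $(y,x)$ one traverses the same path backwards, since $(\bar x,\nabla_xy)\mapsto(y,x)$.) In Example 2 the orbit of $(e_i,e_j)$ is $(e_i,e_j),(\bar e_j,\bar e_i)$, so the 2-faces are the paths $e_i\bar e_j$, and $B$ is simply connected. In Example 3 the top 4-cycle is a 2-face.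

**Step 3: transport around a 2-face is trivial.** This is where 4-independence enters. Let $\Psi$ be the composite of the $\Phi_x$ along the 2-face starting from $(e_1,e_2)$ at $p$. Each $\Phi_x$ maps $\langle x,y\rangle$ to $\langle\nabla_xy,\bar x\rangle$, and it sends any other basis element $z$ to $\pm\nabla_xz$ plus a multiple of $\bar x$, where $\nabla_xz\ne\nabla_xy,\bar x$. So $\Psi$ preserves $\langle e_1,e_2\rangle$, and for $e'\ne e_1,e_2$
$$\Psi(e')=\pm\sigma(e')+ae_1+be_2,\qquad \sigma(e')\ne e_1,e_2 .$$
Apply $\alpha_p\Psi=\alpha_p$:
$$\alpha(e')=\pm\alpha(\sigma(e'))+a\,\alpha(e_1)+b\,\alpha(e_2).$$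
If $\sigma(e')\ne e'$, this is a relation among four distinct edges at $p$, contradicting 4-independence. So $\sigma(e')=e'$. By 3-independence of $e',e_1,e_2$ the sign is $+$ and $a=b=0$. On $\langle e_1,e_2\rangle$ the map $\alpha_p$ is injective, so $\alpha_p\Psi=\alpha_p$ gives $\Psi=\mathrm{id}$ there too. Hence $\Psi=\mathrm{id}$, and the groups $\mathbb Z^{E_q}$ with the isomorphisms $\Phi_e$ form a local system on $B$. Its monodromy is $\rho:\pi_1(B,p)\to\operatorname{Aut}(\mathbb Z^{E_p})$, and $\alpha_p\rho(g)=\alpha_p$, i.e. $\rho$ is over $\mathbb Z^k$.

**Step 4: trivial $\rho$ gives an extension.** The purpose is to turn transport into labels. If $\rho$ is trivial, let $\tilde\alpha(e)\in\mathbb Z^{E_p}\cong\mathbb Z^n$, for $e\in E_q$, be the transport of $e\in\mathbb Z^{E_q}$ to $p$. It does not depend on the path. At each vertex these labels form a basis. Transporting $\Phi_e(e)=-\bar e$ and $\Phi_e(e')=\epsilon\nabla_ee'-c\bar e$ to $p$ gives $\tilde\alpha(\bar e)=-\tilde\alpha(e)$ and $\tilde\alpha(e')=\epsilon\tilde\alpha(\nabla_ee')+c\,\tilde\alpha(e)$. So $\tilde\alpha$ is a torus graph of the same type with connection $\nabla$. Moreover $\alpha_p\circ\tilde\alpha=\alpha$. Since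 $\alpha_p:\mathbb Z^n\to\mathbb Z^k$ is onto, it is the restriction map for a subtorus $T^k\subset T^n$.

**Step 5: an extension makes $\rho$ trivial.** Let $\tilde\alpha$ be a torus graph restricting to $\alpha$. Choose its representatives to restrict to the chosen ones. Then $\tilde\alpha(\bar e)=\pm\tilde\alpha(e)$ restricts to $\alpha(\bar e)=-\alpha(e)\ne0$, so $\tilde\alpha(\bar e)=-\tilde\alpha(e)$. The connection of $\tilde\alpha$ satisfies the congruences for $\alpha$, so it is $\nabla$. Restricting its congruences and using the uniqueness in (1), its constants are the same $\epsilon,c$. So the isomorphisms $\tilde\alpha_q:\mathbb Z^{E_q}\to\mathbb Z^n$, $e\mapsto\tilde\alpha(e)$, satisfy $\tilde\alpha_q\Phi_e=\tilde\alpha_p$. Around a closed path at $p$ this reads $\tilde\alpha_p\rho(g)=\tilde\alpha_p$, so $\rho(g)=\mathrm{id}$.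

In particular $\Gamma$ extends if $B$ is simply connected.

**Step 6: Hamiltonian actions.** We show that $B$ is simply connected for a Hamiltonian GKM$_4$-action on a compact symplectic manifold with moment map $\mu$. Choose $\xi\in\mathfrak t$ on which all weights at fixed points are nonzero, and put $h=\langle\mu,\xi\rangle$. On each invariant 2-sphere of the graph, $h$ has its maximum at one fixed point and its minimum at the other, so $h$ takes different values at the ends of each edge.

Take a closed edge loop that is not constant. Let $c$ be the maximal value of $h$ on its vertices and $v$ a visited vertex with $h(v)=c$. At this visit, let $e_1,e_2$ be the two edges of the loop, oriented away from $v$. They descend. If $e_1=e_2$, cancel the backtrack. Otherwise let $X$ be the component through $v$ of the fixed set of the identity component of $\ker\alpha(e_1)\cap\ker\alpha(e_2)$. It is a compact connected $T$-invariant symplectic submanifold, and its dimension is $4$ by 3-independence. At each of its fixed points it has two weights, so its graph is 2-valent, a disjoint union of cycles. The function $h|_X$ is a Morse function with even indices on a connected manifold, so it has a unique local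 maximum. A vertex of $X$ with two descending edges is a local maximum of $h|_X$, so $v$ is the only such vertex. Each cycle of the graph of $X$ contains such a vertex, namely one where $h$ is maximal on the cycle. Hence the graph is a single cycle, and $h<c$ on it outside $v$.

This cycle is the 2-face of $(e_1,e_2)$. Indeed, the labels of $X$ at all its vertices lie in the plane spanned by $\alpha(e_1),\alpha(e_2)$. If $x,y$ are the two edges of $X$ at a vertex, then $\alpha(\nabla_xy)$ lies in this plane. By 3-independence at most two edges at $t(x)$ have labels in the plane, and these are the two edges of $X$. So $\nabla_xy$ is the edge of $X$ at $t(x)$ different from $\bar x$.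

Now push the loop across the disc, replacing the passage through $v$ by the rest of the cycle. Cancelling a backtrack and pushing across a disc both decrease the pair (maximal value of $h$, number of visits at this value) lexicographically. There are finitely many values of $h$ at vertices, so the procedure ends with a constant loop. Every loop is freely null-homotopic in $B$, and $\pi_1(B)=1$. The graph is connected, since descending paths from any vertex end at the unique local minimum of $h$, and the labels at a vertex generate the weight lattice because the action is effective. So $\Gamma$ extends.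

**Step 7: perfect $\pi_1(B)$ and $n-k\le2$.** Since $\rho$ is over $\mathbb Z^k$, $\pi_1(B)$ acts on $K=\ker\alpha_p\cong\mathbb Z^{n-k}$. We claim that this action is trivial. For $n-k\le1$ it has values in a subgroup of $\{\pm1\}$, and a perfect group has no nontrivial abelian quotient. For $n-k=2$ the image is a perfect subgroup of $GL_2(\mathbb Z)$, hence lies in $SL_2(\mathbb Z)$. Its image in $PSL_2(\mathbb Z)=\mathbb Z/2*\mathbb Z/3$ is, by Kurosh, a free product of copies of $\mathbb Z,\mathbb Z/2,\mathbb Z/3$. The abelianization of a free product is the sum of the abelianizations, so this image is perfect only if trivial. The group then lies in $\{\pm1\}$ and is trivial. Hence $\rho$ acts trivially on $K$ and on $\mathbb Z^{E_p}/K\cong\mathbb Z^k$. The automorphisms with this property form a group isomorphic to the abelian group $\operatorname{Hom}(\mathbb Z^k,K)$, so $\rho$ is trivial. $\square$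

So the attempt succeeds around 2-faces and stops exactly at loops of $\Gamma$ that are not contractible across 2-faces: 4-independence says nothing about those. To disprove (ii) we need a GKM$_4$ manifold with such loops acting nontrivially, in spite of the vanishing of $H^{odd}(M)$. By Section 1 it is enough to find the right base $A$.

## 5. Torus manifolds over acyclic orbit spaces

**Definition (locally standard).** Let $T=T^k$ act on a closed $2k$-manifold $X$. The action is *locally standard* if for every $x$ the isotropy group $T_x$ is a subtorus, of dimension $j$ say, and an invariant neighborhood of $Tx$ is equivariantly diffeomorphic to an invariant open subset of $T/T_x\times\mathbb C^j\times\mathbb R^{k-j}$. Here $T\cong T_x\times T/T_x$, and $T_x$ acts on $\mathbb C^j$ with weights forming a basis of its weight lattice.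

Then $Q=X/T$ is locally $\mathbb R_{\ge0}^j\times\mathbb R^{k-j}$, a $k$-manifold with corners. *Facets* $F_i$ are the closures of the components of the codimension-one stratum. Over the interior of $F_i$ the isotropy group is a fixed circle, given by a primitive $\lambda_i\in N$, up to sign; fix a choice. Put $I(x)=\{i:x\in F_i\}$ and $F_J=\bigcap_{i\in J}F_i$, $F_\emptyset=Q$. *Faces* are the components of the $F_J$.

**Example 4.** $T^2$ acts on $S^4\subset\mathbb C^2\oplus\mathbb R$. The orbit space is a disc with two facets $\{z_1=0\}$ and $\{z_2=0\}$, which are arcs; they meet in the two vertices $(0,0,\pm1)$. So an intersection of facets may be disconnected, but here all faces are acyclic.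

**Lemma 2.** Let $X$ be locally standard as above. Suppose each point of codimension $j$ in $Q$ lies on exactly $j$ facets, and all faces (including $Q$) are acyclic. Then $H^{odd}(X;\mathbb Z)=0$.

This is part of a theorem of Masuda–Panov, Osaka J. Math. 43 (2006). Here is a proof.

*Proof.* Near a point $x$ of codimension $j$ there are $j$ local sheets of the codimension-one stratum, with isotropy the $j$ coordinate circles. By hypothesis they belong to $j$ distinct facets. So $T_x$ is spanned by $\{\lambda_i\}_{i\in I(x)}$, which is part of a basis of $N$. Likewise a face $G$ of $F_J$ is a compact manifold with boundary of dimension $k-|J|$, whose interior $G^\circ$ consists of its points with $I(x)=J$.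

**Step 1: the Leray sheaves.** We compute the cohomology of $X$ from $\varpi:X\to Q$ and need the sheaves $\mathcal H^q=R^q\varpi_*\mathbb Z$ explicitly. Since $\varpi$ is proper, the stalk at $x$ is $H^q(T/T_x)$. For small connected $U\subset Q$, the set $\varpi^{-1}U$ is connected. Pull back along the action map $T\times\varpi^{-1}U\to\varpi^{-1}U$ and take the component in $H^q(T)\otimes H^0(\varpi^{-1}U)=H^q(T)$. This defines a map from $\mathcal H^q$ to the constant sheaf $H^q(T)=\Lambda^qL$. On the stalk at $x$ it is the pullback $H^q(T/T_x)\to H^q(T)$ under the orbit map, i.e. the inclusion of $\Lambda^qL_x$ into $\Lambda^qL$, where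
$$L_x=\bigcap_{i\in I(x)}\ker\lambda_i$$
is a direct summand of $L$. So $\mathcal H^q$ is the subsheaf of the constant sheaf $\Lambda^qL$ with stalks $\Lambda^qL_x$.

**Step 2: $H^p(Q;\mathcal H^q)=0$ for $p<q$.** Let $Q_j$ be the union of the faces of dimension at most $j$, a closed set; $Q_j\setminus Q_{j-1}$ is the disjoint union of the $G^\circ$ with $\dim G=j$. By the exact sequences
$$H^p_c(Q_j\setminus Q_{j-1};\mathcal H^q)\to H^p(Q_j;\mathcal H^q)\to H^p(Q_{j-1};\mathcal H^q)$$
it suffices to show $H^p_c(G^\circ;\mathcal H^q)=0$ for $p<q$ and every face $G$. On $G^\circ$ the sheaf is constant with stalk $\Lambda^qL_G$, where $\operatorname{rank}L_G=j=\dim G$. As $G$ is acyclic, it is orientable, and Lefschetz duality gives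
$$H_c^p(G^\circ;\mathcal H^q)=H^p(G,\partial G)\otimes\Lambda^qL_G\cong H_{j-p}(G)\otimes\Lambda^qL_G .$$
This vanishes unless $p=j$ and $q\le j$, so in particular for $p<q$.

**Step 3: $H^p(Q;\mathcal H^q)=0$ for $p>q$.** We resolve $\mathcal H^q$ by sheaves without higher cohomology, in $q$ steps. Let $\mathcal S^b$ be the sheaf whose stalk at $x$ is the degree-$b$ part of $\mathbb Z[x_i:i\in I(x)]$. It is the direct sum, over the monomials of degree $b$, of the constant sheaves $\mathbb Z_{F_J}$ on $F_J$ extended by zero, where $J$ is the support of the monomial. Each $F_J$ is a disjoint union of acyclic faces, so $H^{>0}(Q;\mathcal S^b)=0$. Consider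
$$0\to\mathcal H^q\to\Lambda^qL\to\Lambda^{q-1}L\otimes\mathcal S^1\to\dots\to\mathcal S^q\to0,\qquad d(\omega\otimes g)=\sum_i\iota_{\lambda_i}\omega\otimes x_ig .$$
At $x$ the sum is over $i\in I(x)$. This is compatible with passing to nearby points, where the variables of the facets left behind become $0$, and $d^2=0$ because the $\iota_{\lambda_i}$ anticommute. It is exact. Indeed, write $L=L_x\oplus L'$, where $L'$ has a basis dual to $\{\lambda_i\}_{i\in I(x)}$. The $\iota_{\lambda_i}$ kill $L_x$, so at $x$ the complex is the sum over $a$ of $\Lambda^aL_x$ tensored with the strand of total degree $q-a$ of the Koszul complex $\Lambda L'\otimes\mathbb Z[x_i:i\in I(x)]$. This Koszul complex is the tensor product of the one-variable complexes, in which the basis vector times $x_i^b$ maps to $x_i^{b+1}$. So its strands of positive total degree are exact, and only $\Lambda^qL_x$ survives, at the left end. Thus $\mathcal H^q$ has a resolution of length $q$ by sheaves without higher cohomology, and $H^p(Q;\mathcal H^q)=0$ for $p>q$.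

**Step 4: conclusion.** In the Leray spectral sequence $H^p(Q;\mathcal H^q)\Rightarrow H^{p+q}(X)$ only $p=q$ occurs, so $H^{odd}(X)=0$. $\square$

**Example 5.** For $T^1$ on $S^2$, $Q=[0,1]$, and $\mathcal H^1$ is $\mathbb Z$ on $(0,1)$ extended by zero. The resolution is $0\to\mathcal H^1\to\mathbb Z\to\mathbb Z_{\{0\}}\oplus\mathbb Z_{\{1\}}\to0$. It gives $H^0(Q;\mathcal H^1)=0$ and $H^1(Q;\mathcal H^1)=\mathbb Z$, the group $H^2(S^2)$.

Two consequences guide the choice of $Q$. First, Lemma 2 asks for $Q$ acyclic, so $\pi_1(Q)$ is perfect. If it acts nontrivially on $m$ points, then $m\ge5$, because the symmetric groups on at most four letters are solvable. Second, a 3-dimensional $Q=P^\circ$ would not do, although $P^\circ$ is acyclic with $\pi_1=SL(2,5)$: the graph lies in $\partial Q=S^2$, which is simply connected, so its loops are null-homotopic in $Q$ and do not move the sheets of a covering of $Q$. In $P^\circ\times I$ this changes, since the boundary contains the copy $P^\circ\times0$. What remains is to put a face structure with acyclic faces and a characteristic function on $\partial(P^\circ\times I)$. We get both by pulling back from a polytope along a branched double covering.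

## 6. A branched double cover of a Delzant polytope

Let $P$ be the Poincaré homology sphere, with $\pi_1(P)=2I\cong SL(2,5)$ and $2I\to A_5$ onto. $P$ is the double branched cover of $S^3$ along the torus knot $K_0=T(3,5)$ (Milnor, *On the 3-dimensional Brieskorn manifolds $M(p,q,r)$*, 1975). Remove a small ball around a point of $K_0$. This leaves a pair $(D^3,a)$, a 3-ball with a properly embedded arc. The double cover of the removed ball, branched along an unknotted arc, is a ball, so the double branched cover of $(D^3,a)$ is $P^\circ=P\setminus$ open ball. This is acyclic, homotopy equivalent to a 2-complex, with $\pi_1=2I$. The double branched cover of $(D^3\times I,a\times I)$ is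
$$R:=P^\circ\times I .$$

Recall that a *Delzant polytope* is a simple polytope such that at each vertex the primitive normals of the facets through it form a basis of the lattice; for example the standard simplex. It is the moment polytope of a smooth projective toric manifold $Y$ with moment map $\mu$, which induces $Y/T=\Pi$.

**Proposition 3.** There are a smooth projective toric manifold $Y$, $\dim_{\mathbb C}Y=4$, with moment map $\mu:Y\to\Pi\subset\mathbb R^4$ onto its Delzant polytope, and a smooth $f:\mathbb R^4\to\mathbb C$ such that:

(a) $0$ is a regular value of $f|_{F^\circ}$ for every open face $F^\circ$ of $\Pi$ (including $\Pi^\circ$);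

(b) for $Q=\{(q,w)\in\Pi\times\mathbb C:w^2=f(q)\}$ and $\partial Q$ the part over $\partial\Pi$, $(Q,\partial Q)$ is homeomorphic to $(R,\partial R)$;

(c) for each proper face $F$ of $\Pi$, each component of the part $Q_F$ of $Q$ over $F$ is a closed ball of dimension $\dim F$ whose boundary is its part over $\partial F$. Over vertices and edges $f\ne0$, so there $Q_F$ consists of two copies of $F$.

*Proof.*

**Step 1: a function on $D^4$ with the right zero set.** The purpose is to write $R$ as $\{w^2=F_0\}$, with $F_0$ radially constant near the boundary.

Near a corner of $D^3\times I$ the pair $(D^3\times I,a\times I)$ is $(\partial D^3,\partial a)$ times a quadrant. Rounding corners, it becomes a smooth pair $(D^4,\delta)$, with $\delta$ a properly embedded disc transverse to $S^3$. A vector field near $S^3$, inward pointing and tangent to $\delta$, gives a collar compatible with $\delta$, and collars are unique up to isotopy. So after a diffeomorphism of $D^4$ we may assume that $\delta$ is conical on $\{1-2\epsilon\le|x|\le1\}$, that is, there $x\in\delta$ if and only if $x/|x|\in\partial\delta$.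

We have $H_1(D^4\setminus\delta)\cong H_1(D^3\setminus a)=\mathbb Z$, generated by a meridian. Let $\delta\times D^2$, with coordinate $z$ on $D^2$, be a tubular neighborhood of $\delta$, meeting $S^3$ in $\partial\delta\times D^2$. Represent a generator of $H^1(D^4\setminus\delta)$ by a map to $S^1$ on the complement of the open neighborhood. On $\delta\times S^1$ it has degree $\pm1$ on the meridian, so after possibly conjugating it is homotopic to the angular projection. By homotopy extension we may take it to be the angular projection there. Extend by $z/|z|$ and smooth it away from a smaller neighborhood of $\delta$. This gives a smooth $\theta:D^4\setminus\delta\to S^1$ with $\theta=z/|z|$ near $\delta$. Let $F_1=\phi\,\theta$ with $\phi=|z|$ near $\delta$ and $\phi>0$ smooth off $\delta$. Then $F_1:D^4\to\mathbb C$ is smooth, equals $z$ near $\delta$, $F_1^{-1}(0)=\delta$, and $0$ is a regular value of $F_1$ and of $F_1|_{S^3}$.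

Let $\varrho(x)=r(|x|)\,x/|x|$, where $r$ is smooth, $r(t)=t$ for $t\le1-2\epsilon$, $r'>0$ on $[0,1-\epsilon)$, and $r=1$ on $[1-\epsilon,1]$. Put $F_0=F_1\circ\varrho$. Then:

- $F_0^{-1}(0)=\varrho^{-1}(\delta)=\delta$, because $\varrho$ moves only points with $|x|\ge1-2\epsilon$, along rays, and $\delta$ is conical there.
- $F_0(x)=F_1(x/|x|)$ for $|x|\ge1-\epsilon$, so $F_0$ is homogeneous of degree $0$ there.
- $0$ is regular for $F_0$: for $|x|<1-\epsilon$ because $\varrho$ is a local diffeomorphism there, and for $|x|\ge1-\epsilon$ because $0$ is regular for $F_1|_{S^3}$. Also $0$ is regular for $F_0|_{S^3}=F_1|_{S^3}$.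
- $F_0/|F_0|$ generates $H^1(D^4\setminus\delta)$, because $\varrho$ restricted to $D^4\setminus\delta$ is homotopic to the identity along rays.

By the last point $\{w^2=F_0\}$ is off $\delta$ the double cover of $D^4\setminus\delta$ given by the generator of $H^1$ modulo $2$, and near $\delta$ it is branched in the standard way because $F_0$ is a submersion there. So $\{w^2=F_0\}$ is the double cover of $D^4$ branched along $\delta$, hence homeomorphic to $R$, with the part over $S^3$ corresponding to $\partial R$. Let $\tilde\kappa_0=\delta\cap S^3$, a smooth knot.

**Step 2: a fan containing the knot.** We look for a polytope whose combinatorics sees $\tilde\kappa_0$. Choose a geodesic polygon in $S^3\subset\mathbb R^4$ with rational vertex directions, equivalent to the knot $\tilde\kappa_0$ (a fine approximation). It is the trace of 2-dimensional rational simplicial cones $\tau_j$ which meet only in common rays of consecutive cones. Each $\tau_j$ is an intersection of rational half-spaces. The fan of the arrangement of all their boundary hyperplanes together with the coordinate hyperplanes is complete and is the normal fan of a zonotope, hence projective, and each $\tau_j$ is a union of its cones.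 By Cox–Little–Schenck, *Toric Varieties*, Thm 11.1.9, it has a smooth refinement $\Sigma$ with projective toric morphism, so $Y=X_\Sigma$ is smooth projective. Let $\Pi$ be a Delzant polytope with normal fan $\Sigma$, translated so that $0\in\Pi^\circ$. Each $\tau_j$ is a union of cones of $\Sigma$ of dimension at most $2$. So the polygon is now a simple closed edge path $v_1,\dots,v_s$ ($s\ge3$) in the simplicial sphere $S_\Sigma=\Sigma\cap S^3$.

**Step 3: the knot in $\partial\Pi$.** We move the polygon to $\partial\Pi$ in a position transverse to the faces. A cone $\sigma$ corresponds to a face $F_\sigma$ of $\Pi$ of dimension $4-\dim\sigma$, with inclusions reversed. Choosing interior points of the proper faces identifies the barycentric subdivisions of $S_\Sigma$ and of $\partial\Pi$. Under this homeomorphism the polygon goes to the knot $\kappa'$ formed by segments $[b_i,c_i],[b_i,c_{i-1}]\subset F_{v_i}$, indices modulo $s$, where $b_i\in F_{v_i}^\circ$ and $c_i$ is in the interior of the 2-face $F_{v_i}\cap F_{v_{i+1}}$. The open segments lie in $F_{v_i}^\circ$.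

Project $\kappa'$ radially to $S^3$ and round its corners. Near $b_i$ round inside the image of $F_{v_i}^\circ$. Near $c_i$ use central projection to flat coordinates in which the image of the 2-face lies in $\{z=0\}$. The images of the two facets lie on the two sides, and the two branches are straight segments with $z>0$ and $z<0$. So the curve is a graph over the $z$-axis, and we smooth it as a graph. We obtain a smooth knot $\tilde\kappa\subset S^3$ that

- is disjoint from the images of vertices and edges;
- crosses the images of the 2-faces $F_{v_i}\cap F_{v_{i+1}}$ once each, transversally, and meets no other 2-faces;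
- meets the image of $F_{v_i}$ in one arc, which is unknotted, and meets no other facets.

The arc is unknotted because, up to isotopy, it is the cone from $b_i$ over the two points $c_{i-1},c_i$ of $\partial F_{v_i}$ in the cone $b_i*\partial F_{v_i}=F_{v_i}$.

**Step 4: matching the two knots.** We transplant $F_0$ so that its zero set meets $S^3$ in $\tilde\kappa$. The knots $\tilde\kappa$ and $\tilde\kappa_0$ are related by a homeomorphism of $S^3$, by the chain: approximation by the polygon, the homeomorphism $S_\Sigma\cong\partial\Pi$, radial projection, rounding. Both are smooth, so they are related by a diffeomorphism $\eta$ of $S^3$ (possibly orientation reversing), $\eta(\tilde\kappa)=\tilde\kappa_0$ (Moise, *Affine structures in 3-manifolds VIII*, invariance of knot types). By Cerf, $\eta$ is isotopic to an orthogonal map, so it extends to a diffeomorphism of $D^4$ of the form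
$$H(x)=|x|\,\eta_{|x|}(x/|x|),$$
with $\eta_t$ orthogonal and constant for small $t$, and $\eta_t=\eta$ for $t$ near $1$. Put $F'=F_0\circ H$. For some $\epsilon'>0$ it is homogeneous of degree $0$ on $\{1-\epsilon'\le|x|\le1\}$, since there $F'(x)=F_0(\eta(x/|x|))$. Moreover $F'^{-1}(0)\cap S^3=\eta^{-1}(\tilde\kappa_0)=\tilde\kappa$, and $0$ is regular for $F'$ and for $F'|_{S^3}$.

**Step 5: the function $f$ and the three claims.** Choose $r_0>0$ with $r_0D^4\subset\Pi^\circ$ and put
$$f(q)=F'(q/r_0)\ \text{ for }|q|\le r_0,\qquad f(q)=F'(q/|q|)\ \text{ for }|q|\ge r_0 .$$
This is smooth by the homogeneity of $F'$.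

(a) On $\Pi^\circ$ this holds because $0$ is regular for $F'$ and for $F'|_{S^3}$. Facets project radially and diffeomorphically onto open subsets of $S^3$, where $0$ is regular for $F'|_{S^3}$. On a 2-face, at a crossing point, the kernel of $d(F'|_{S^3})$ is the tangent line of $\tilde\kappa$. By transversality it is complementary to the tangent plane of the image of the 2-face, so the restriction to that plane is onto $\mathbb C$. On edges and vertices $f\ne0$.

(b) Let $\chi:\Pi\to D^4$ be the radial homeomorphism with $\chi(q)=q/r_0$ for $|q|\le r_0(1-\epsilon')$, mapping the rest of each ray segment of $\Pi$ affinely onto the part $1-\epsilon'\le|x|\le1$ of the ray. By homogeneity $f=F'\circ\chi$. So $(Q,\partial Q)\cong\{w^2=F'\}\cong\{w^2=F_0\}\cong(R,\partial R)$, where the boundary is the part over $S^3$ in the middle terms.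

(c) If $f$ has no zero on $F$, then $Q_F$ is a double covering of a ball, hence two copies of $F$. Otherwise $F$ is a facet $F_{v_i}$ or a 2-face $F_{v_i}\cap F_{v_{i+1}}$. By (a), $f|_F$ is a submersion along its zeros, so $f$ winds once around $0$ on a meridian of the zero set. Hence $Q_F$ is the double cover of a 3-ball branched along an unknotted arc, which is a 3-ball, or of a disc branched at one interior point, which is a disc. In each case the boundary is the part over $\partial F$. $\square$

Call the components of the $Q_F$ the faces of $Q$, together with $Q$ itself. All are acyclic, and the proper ones are balls. So $\partial Q$ is a regular CW complex with the open proper faces as cells. It is connected, since $\partial R$ is the double of $P^\circ$. Hence its 1-skeleton $\Gamma_A$ is connected, and $\pi_1(\Gamma_A)\to\pi_1(\partial Q)$ is onto. Moreover $\pi_1(\partial R)\to\pi_1(R)=2I$ is onto, since $P^\circ\times0\subset\partial R$. Hence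
$$\pi_1(\Gamma_A)\to\pi_1(Q)=2I\to A_5\quad\text{is surjective.}\tag{2}$$

## 7. The eight-manifold $A$

Let $T=T^4$ be the torus acting on $Y$ and
$$A=\{(y,w)\in Y\times\mathbb C:\ \Phi(y,w):=w^2-f(\mu(y))=0\},\qquad t(y,w)=(ty,w).$$

**Step 1: $A$ is a closed orientable 8-manifold.** The image of $d\mu_y$ is the tangent space of the face containing $\mu(y)$ in its interior. So by Proposition 3(a), $0$ is a regular value of $f\circ\mu$. It is a regular value of $\Phi$ too: where $w\ne0$ the term $2w\,dw$ is onto, and where $w=0$ we have $f(\mu(y))=0$ and $d(f\circ\mu)$ is onto. So $A$ is a closed $8$-manifold. As $\Phi$ is invariant, $d\Phi$ trivializes the normal bundle, and $T$-equivariantly, with $T$ acting trivially on $\mathbb R^2$,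
$$TA\oplus\mathbb R^2\cong(TY\oplus\mathbb C)|_A.\tag{3}$$
In particular $A$ is orientable. Since $\mu$ induces $Y/T=\Pi$, we have $A/T=Q$, and $A$ is connected.

**Step 2: $A$ is locally standard with orbit space $Q$.** This prepares Lemma 2. Isotropy groups are those of $Y$: over $F^\circ$, with $F$ of codimension $j$, the subtorus $T_F$ spanned by the primitive normals of the $j$ facets of $\Pi$ containing $F$, which are part of a basis of $N$. By (3) the nontrivial weights of $T_F$ on $TA$ are, up to sign, those on $TY$, namely the dual basis. By the slice theorem a neighborhood of the orbit is $T\times_{T_F}(\mathbb C^j\oplus\mathbb R^{4-j})=T/T_F\times\mathbb C^j\times\mathbb R^{4-j}$. So $A$ is locally standard, and $Q$ is a manifold with corners whose codimension-$j$ stratum is the part over the codimension-$j$ open faces of $\Pi$.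

**Step 3: $H^{odd}(A;\mathbb Z)=0$.** By Proposition 3(c), the facets of $Q$ are exactly the components of the $Q_F$ with $F$ a facet of $\Pi$. A point over $F^\circ$ lies in exactly one component of $Q_{F_i}$ for each of the $j$ facets $F_i\supset F$ of $\Pi$, hence on exactly $j$ facets of $Q$. Distinct facets of $Q$ with a common point lie over distinct facets of $\Pi$, because components of one $Q_{F_i}$ are disjoint. Their intersection is open and closed in $Q_F$, where $F$ is the intersection of these facets of $\Pi$, so it is a union of components of $Q_F$. All these are acyclic by (c), and $Q\cong R$ is acyclic. Lemma 2 gives $H^{odd}(A;\mathbb Z)=0$.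

**Step 4: the graph of $A$.** The fixed points of $A$ are the vertices of $Q$. At a fixed point $p$, lying on the facets $F_1,\dots,F_4$ of $Q$, the weights $\alpha_1,\dots,\alpha_4$ are, up to sign, the basis dual to $\lambda_1,\dots,\lambda_4$. We use the representatives with $\alpha_i(\lambda_i)=1$. The invariant 2-spheres are the parts of $A$ over the edges of $Q$, so the GKM graph of $A$ is $\Gamma_A$.

## 8. The bundle $E$ and the manifolds $M_1$, $M_2$

Let $m=n-4\ge5$. Let $\hat Q\to Q$ be the disjoint union of the connected 5-fold covering given by the transitive action of $\pi_1(Q)$ on five points through $A_5$, and $m-5$ copies of $Q$. Let $\pi:\hat A=\hat Q\times_QA\to A$, an $m$-fold $T$-equivariant covering.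

**Step 1: line bundles from lifted facets.** We need line bundles on $\hat A$ whose weights at the points of $\pi^{-1}(p)$ can be varied independently. Each facet $F$ of $Q$ is a ball, so it has exactly $m$ lifts $\hat F$ in $\hat Q$. For such a lift, the part $D_{\hat F}\subset\hat A$ over $\hat F$ is a closed $T$-invariant submanifold of codimension 2 fixed by the circle $\lambda_F$. Its normal bundle $\nu$ gets a $T$-invariant complex structure by requiring that $\lambda_F$ act with weight $1$. Pull $\nu$ back to a tubular neighborhood of $D_{\hat F}$. The pullback has a tautological invariant section, nonzero off $D_{\hat F}$. Use it to glue with the trivial bundle outside. This gives a $T$-line bundle $\ell_{\hat F}$ on $\hat A$. At a fixed point $\hat p$ over $p$ its weight is $\alpha_i$ if $\hat F$ is the lift of $F_i$ through $\hat p$, and $0$ if $\hat p\notin\hat F$. For integers $n_{\hat F}$ put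
$$\ell=\bigotimes_{\hat F}\ell_{\hat F}^{\,n_{\hat F}},\qquad E=\pi_*\ell .$$
At a fixed point $p$ with preimages $\hat p_1,\dots,\hat p_m$ the weights of $E$ are
$$w_s(p)=\sum_{i=1}^4n_{\hat F_{i,s}}\,\alpha_i,\qquad\hat F_{i,s}=\text{ the lift of }F_i\text{ through }\hat p_s.\tag{4}$$
Each lift of $F_i$ maps bijectively to $F_i$, so it contains exactly one $\hat p_s$. Hence for fixed $p$ the $4m$ facets $\hat F_{i,s}$ are pairwise distinct, and the entries of the $4\times m$ matrix $W_p=(n_{\hat F_{i,s}})$ are independent variables.

**Step 2: choosing the integers.** We choose the $n_{\hat F}$ so that all required independence holds. Consider, for all $p$: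

- all $4\times4$ minors of $[I_4\,|\,W_p]$;
- all $4\times4$ minors of $[I_4\,|\,W_pg_s]$, where $g_s\in GL_m(\mathbb Z)$ replaces the columns $w_s,w_t\ (t\ne s)$ by $-w_s,\ w_t-w_s$;
- all $5\times5$ minors of $\begin{bmatrix}I_4&W_p\\0&\mathbf1\end{bmatrix}$, where $\mathbf1$ is a row of ones.

Each is a nonzero polynomial in the $n_{\hat F}$. A minor in the first family is, up to sign, a square minor of the generic matrix $W_p$ (possibly empty, i.e. $1$). The second family arises from the first by the linear automorphism $W\mapsto Wg_s$ of the space of $4\times m$ matrices. A minor in the third family must involve $r\ge1$ of the last $m$ columns, and is, up to sign, the determinant of $r-1$ rows of $W_p$ and a row of ones in these columns. A term of its Leibniz expansion is a product of $r-1$ distinct variables; these determine the columns assigned to the $r-1$ rows, and then the column assigned to the row of ones. So the terms are, up to sign, pairwise distinct monomials, and the determinant is nonzero. As there are finitely many such polynomials, we *fix integers $n_{\hat F}$ for which none vanishes.*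

**Step 3: the two manifolds.** With an invariant Hermitian metric on $E$ define
$$M_1=S(E\oplus\mathbb R)\ (\text{an }S^{2m}\text{-bundle over }A),\qquad M_2=\mathbb P(E\oplus\mathbb C)\ (\text{a }\mathbb{CP}^m\text{-bundle over }A).$$
Both are closed, connected and orientable, of dimension $8+2m=2n$. For odd $i$, the Gysin sequence gives exactness of $H^i(A)\to H^i(M_1)\to H^{i-2m}(A)$, whose outer terms vanish. For $M_2$ use the projective bundle theorem. So both have vanishing odd cohomology. $T$ acts effectively on both, already on $A$, and $T^5=T\times S^1$ acts on $M_1$ with $S^1$ acting on $E$ by scalars.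

**Step 4: fixed points and weights.** We check the GKM conditions. By the first family all $w_s(p)$ are nonzero, so $M_1^T=\{(p,\pm1)\}$, with weights $\alpha_i,w_s(p)$ up to sign. For $T^5$ the fixed points are the same, with weights $(\alpha_i,0),(w_s,1)$. The first family says that $M_1$ is GKM$_4$ for $T$. The third says that it is GKM$_5$ for $T^5$. The $T^5$-action is effective because $(\alpha_i,0),(w_s,1)$ generate $\mathbb Z^5$. The fixed points of $M_2$ over $p$ are $p_\infty=[0\oplus\mathbb C]$, with weights $\alpha_i,w_s$, and the points $[\ell_{\hat p_s}]$, with weights $\alpha_i,-w_s,w_t-w_s$ $(t\ne s)$. Here the weights $0,w_1,\dots,w_m$ of $E_p\oplus\mathbb C$ are pairwise distinct by the second family. By the first and second families $M_2$ is GKM$_4$ for $T$.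

## 9. The graphs of $M_1$ and $M_2$ do not extend

Let $\Gamma_0$ be the copy of $\Gamma_A$ in the graph of $M_1$ (resp. $M_2$) given by the section $+1$ of $E\oplus\mathbb R$ (resp. $[0\oplus\mathbb C]$). It is connected and 4-valent. At the vertex over $p$ the non-horizontal edges are $\varepsilon_{\hat p}$, $\hat p\in\pi^{-1}(p)$, given by the spheres $S(\ell_{\hat p}\oplus\mathbb R)$, resp. $\mathbb P(\ell_{\hat p}\oplus\mathbb C)$. Their labels are the weights of $\ell_{\hat p}$, together with the $S^1$-weight $1$ for $T^5$.

**Step 1: the bijections $b_e$.** We verify the hypotheses of Lemma 1. Let $e:p\to q$ be an edge of $\Gamma_A$, given by an invariant 2-sphere $S\subset A$ with primitive label $\alpha$. The subtorus $C=\ker\alpha$ acts trivially on $S$. Hence $T_pA\cong T_qA$ as real $C$-representations. The weights at a fixed point of $A$ form a basis, so those other than $\pm\alpha$ remain nonzero and pairwise independent modulo $\alpha$. So the isomorphism gives a bijection of horizontal edges satisfying the congruences and sending $e$ to $\bar e$. The lift $\hat S$ of $S$ through $\hat p\in\pi^{-1}(p)$ is unique, $S$ being simply connected, and ends at a point $\hat q\in\pi^{-1}(q)$.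 $C$ acts trivially on $\hat S$, so $\ell_{\hat p}\cong\ell_{\hat q}$ as $C$-representations, i.e. their weights agree modulo $\alpha$. Put $b_e(\varepsilon_{\hat p})=\varepsilon_{\hat q}$. For $T^5$ the same holds, since the additional $S^1$-weight is constantly $1$ on vertical and $0$ on horizontal edges.

**Step 2: the monodromy.** Closed paths in $\Gamma_0=\Gamma_A$ act on $\{\varepsilon_{\hat p}\}=\pi^{-1}(p)$ by the monodromy of $\hat Q\to Q$. By (2) this action is transitive on the five points of the connected 5-fold covering, so it is nontrivial, with $1+(m-5)$ orbits.

**Step 3: conclusion.** By Lemma 1(a) no torus graph extends the graph of $M_1$ (for $T^4$ or $T^5$) or of $M_2$ in the unsigned sense, hence also not in the signed sense. For $n=9$ ($m=5$), Lemma 1(b) bounds the rank of the span of the labels at a vertex of $\Gamma_0$, for any extension, by $4+1=5$. So there is no extension spanning $\mathbb Q^r$ at each vertex with $r\ge6$, which is the last statement of Theorem A.1.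

This proves Theorem A except for the almost complex structure on $M_2$. In particular (ii) is disproved, and therefore (i).

## 10. An invariant almost complex structure on $M_2$

It suffices to find a $T$-invariant almost complex structure on $A$. For then $TM_2$ is isomorphic to the sum of the vertical tangent bundle, which is complex, and the pullback of $TA$, so it is a complex $T$-bundle. By (3) the bundle $TA$ has a stable complex structure; we have to remove the two extra real dimensions.

**Step 1: reduction to one section.** Let $V=TA\oplus\mathbb Re_1\oplus\mathbb Re_2$ with the invariant complex structure $J$ from (3), where $e_1,e_2$ are the lifts of $1,i$ under $d\Phi:(TY\oplus\mathbb C)|_A\to\mathbb C$ by an invariant splitting. If $Je_2=-e_1$ everywhere, then $\langle e_1,e_2\rangle$ is complex and $TA\cong V/\langle e_1,e_2\rangle$ inherits a complex structure. At a fixed point $(y,w)$ this is already so: there $w\ne0$, $d\mu_y=0$ and $V^T=0\oplus\mathbb C$. The map $d\Phi$ on $V^T$ is multiplication by $2w$, and $e_1,e_2\in V^T$ by invariance, so $e_1=1/(2w)$, $e_2=i/(2w)$ and $Je_2=-e_1$. In general write $Je_2=s+\beta e_2$ with $\beta$ an invariant function and $s$ an invariant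 section of $TA\oplus\mathbb Re_1$. It is nowhere zero because $Je_2\notin\mathbb Re_2$.

**Step 2: $s$ is homotopic to $-e_1$ through invariant nowhere zero sections of $TA\oplus\mathbb Re_1$, constantly over $A^T$.** We extend the homotopy over equivariant cells. Recall that a $T$-CW complex is built from cells $T/T_x\times D^j$; for instance $S^2$ with its rotation has two cells $T/T\times D^0$ and one cell $T\times D^1$. $A$ has a $T$-CW structure (Illman). The interior of a cell $T/T_x\times D^j$ consists of orbits with isotropy group $T_x$, so by connectedness it lies over one open face of $Q$, of dimension $f=4-\dim T_x$. The open disc embeds into this $f$-manifold, so $j\le f$.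

Invariant sections over the cell are sections over $D^j$ of the $T_x$-fixed subbundle of the pulled back $T_x$-bundle $TA\oplus\mathbb Re_1$, where $T_x$ acts trivially on $D^j$. The rank of this subbundle is constant. At interior points the tangent space is $\mathbb C^{4-f}\oplus\mathbb R^f$ plus the $f$-dimensional tangent space of the orbit, so the fixed subbundle has rank $2f+1$. For $f=0$ we have $s=-e_1$ and there is nothing to do. For $f\ge1$ the homotopy is given on $D^j\times\partial I\cup\partial D^j\times I$, a $j$-sphere, and extending it over the cell is obstructed only by $\pi_j(S^{2f})=0$, as $j\le f<2f$. The claim follows by induction over skeleta. The homotopy, made constant near its ends, can be made smooth by approximation and averaging over $T$; a close approximation of an invariant nowhere zero section stays close, hence nowhere zero, after averaging.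

**Step 3: moving $J$ along the homotopy.** Combining Step 2 with a homotopy from $\beta$ to $0$ we get a smooth family of invariant sections $u_t$ of $V$, pointwise linearly independent of $e_2$, with $u_0=Je_2$ and $u_1=-e_1$. Fix an invariant metric on $V$ and let $\omega_t\in\operatorname{End}(V)$ be given by
$$\omega_tu_t=\dot u_t,\qquad \omega_te_2=0,\qquad \omega_t=0\ \text{ on }\langle u_t,e_2\rangle^\perp .$$
Solve $\dot g_t=\omega_tg_t$, $g_0=1$. Then $g_te_2=e_2$, and $\frac{d}{dt}(g_t^{-1}u_t)=g_t^{-1}(\dot u_t-\omega_tu_t)=0$, so $g_tu_0=u_t$. Hence $J_t=g_tJg_t^{-1}$ is an invariant complex structure with $J_te_2=g_tJe_2=u_t$. So $J_1e_2=-e_1$, the span $\langle e_1,e_2\rangle$ is $J_1$-invariant, and $TA\cong V/\langle e_1,e_2\rangle$ inherits a $T$-invariant complex structure. This completes the proof of Theorem A. $\square$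

## 11. A simply connected example in dimension 20

We prove Theorem B. The plan: multiply $A$ by $\mathbb{CP}^1$, kill $\pi_1$ of the orbit space by surgery in its interior, and observe that the graph does not change.

**Step 1: one more dimension.** Take $m=5$. Let $A'=A\times\mathbb{CP}^1$ with $T'=T\times S^1$, locally standard with orbit space $Q'=Q\times I$. Let $E'$ be the pullback of $E$ with $S^1$ acting additionally by scalars of weight $1$. The weights at fixed points of $S(E'\oplus\mathbb R)$ are
$$(\alpha_i,0),\quad\pm(0,1),\quad(w_s,1).$$
Any five are independent: if $(0,1)$ is among them, divide by it and use the minors of $[I_4|W_p]$; otherwise use the third family of minors in Section 8.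

**Step 2: surgery on orbits.** We explain why surgery on the orbit space lifts. $T'$ acts freely over $W=\operatorname{int}Q'$, a smooth acyclic oriented 5-manifold with $\pi_1=2I$, homotopy equivalent to a 2-complex. As $H^2(W)=0$, the principal $T'$-bundle over $W$ is trivial, and so is the complex vector bundle $E'/T'$ over $W$, which is classified by $c_1$. Fix trivializations. Surgery on an embedded $S^i\times D^{5-i}$ in $W$ thus lifts to replacing $T'\times(S^i\times D^{5-i})$ by $T'\times(D^{i+1}\times S^{4-i})$. $E'$ and both trivializations extend.

**Step 3: first surgery, killing $\pi_1$.** Let $g\in2I$ have nontrivial image in the simple group $A_5$. Its normal closure maps onto $A_5$, so the quotient of $2I$ by it is a quotient of the center, hence abelian. It is also perfect, hence trivial. So $g$ normally generates $2I$. Do surgery on an embedded loop representing $g$: with $C=W\setminus(S^1\times\mathring D^4)$ put $W_1=C\cup(D^2\times S^3)$. Since $\pi_1(C)=\pi_1(W)$ (codimension 4), van Kampen shows that $W_1$ is simply connected.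

*Framing.* $W$ has a spin structure, as it is acyclic. The two framings of the loop differ by the generator of $\pi_1(SO(4))=\mathbb Z/2$, which interchanges the two spin structures on $S^1\times D^4$. Choose the framing for which the induced one is the one bounding over $D^2$. Then the spin structure extends over $D^2\times S^3$, and $w_2(W_1)=0$.

*Homology.* We have $H_i(W,C)\cong H_{i-4}(S^1)$, and $W$ is acyclic. So $H_i(C)\cong H_{i+1}(W,C)$ for $i\ge1$, that is, $H_i(C)=0,0,\mathbb Z,\mathbb Z,0$ for $i=1,\dots,5$. Here $H_3(C)$ is generated by the meridian $S^3$ and $H_4(C)$ by $S^1\times S^3$. In the Mayer–Vietoris sequence for $W_1$: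

- $H_4(S^1\times S^3)\to H_4(C)$ is an isomorphism, and $H_4(D^2\times S^3)=0$;
- $H_3(S^1\times S^3)=\mathbb Z\to H_3(C)\oplus H_3(D^2\times S^3)=\mathbb Z^2$ maps a generator to $(\pm1,\pm1)$, so it is injective with cokernel $\mathbb Z$;
- $H_2(S^1\times S^3)=0$, and $H_2(W_1)\cong H_1(S^1\times S^3)=\mathbb Z$, because $H_2$ and $H_1$ of both pieces vanish.

Hence $H_2(W_1)=\mathbb Z$, $H_3(W_1)=\mathbb Z$ generated by $pt\times S^3$, and $H_4(W_1)=H_5(W_1)=0$. A generator $u$ of $H_2(W_1)$ is represented by $\pm D^2\times pt$ plus a chain in $C$, so its intersection number with $0\times S^3$ is $\pm1$.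

**Step 4: second surgery, making the interior contractible.** By Hurewicz and general position, $u$ is represented by an embedded $S^2$. Its normal bundle is trivial because $w_2(W_1)=0$ and $w_2(S^2)=0$. Let $C_1=W_1\setminus(S^2\times\mathring D^3)$, and let $a=[S^2\times pt]$, $b=[pt\times S^2]$ in $H_2(S^2\times S^2)$. We have $H_i(W_1,C_1)\cong H_{i-3}(S^2)$, and $H_3(W_1)=\mathbb Z\to H_3(W_1,C_1)=\mathbb Z$ is the intersection number with $u$, an isomorphism by Step 3. The exact sequence of the pair gives:

- $H_1(C_1)=0$;
- $H_2(C_1)\cong H_2(W_1)=\mathbb Z$, generated by the image of $a$, which maps to $u$;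
- $H_3(C_1)=0$;
- $H_4(C_1)\cong H_5(W_1,C_1)=\mathbb Z$, generated by $[S^2\times S^2]$;
- $H_5(C_1)=0$.

Also $b$ is the boundary of a generator of $H_3(W_1,C_1)$. Since that generator comes from $H_3(W_1)$, $b=0$ in $H_2(C_1)$. For $W_2=C_1\cup(D^3\times S^2)$ the map $H_2(S^2\times S^2)\to H_2(C_1)\oplus H_2(D^3\times S^2)$ is an isomorphism ($a\mapsto(1,0)$, $b\mapsto(0,1)$), and so is $H_4(S^2\times S^2)\to H_4(C_1)$. The groups $H_1$ and $H_3$ of $S^2\times S^2$ and of both pieces vanish. So $W_2$ is acyclic by Mayer–Vietoris. $C_1$ is simply connected (removal of codimension 3), hence so is $W_2$, and $W_2$ is contractible.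

**Step 5: the manifold $A''$.** We obtain a closed $T'$-manifold $A''$ with orbit space $Q''$, $\operatorname{int}Q''=W_2$, so $Q''$ is contractible. It equals $Q'$ near $\partial Q'$, and it carries a $T'$-bundle $E''$ agreeing with $E'$ near all non-free orbits. The proper faces of $Q''$ are those of $Q'$, namely $G\times I$, $G\times\{0\}$, $G\times\{1\}$ with $G$ a proper face of $Q$, and $Q\times\{0\},Q\times\{1\}$. They are acyclic, and each point of codimension $j$ lies on exactly $j$ facets as in $Q\times I$. So Lemma 2 gives $H^{odd}(A'')=0$.

Next, $\pi_1(A'')=1$. The free part is $W_2\times T'$, with complement a union of codimension-2 submanifolds, so $\pi_1(T')\to\pi_1(A'')$ is onto. Let $\gamma$ be a path in $A''$ from a point of a free orbit to a fixed point. Then $(t,\tau)\mapsto t\gamma(\tau)$ is a homotopy from the orbit map to a constant map, so $\pi_1(T')\to\pi_1(A'')$ is trivial.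

**Step 6: the manifold $M$ and its $T^5$-graph.** Put $M=S(E''\oplus\mathbb R)$, an $S^{10}$-bundle over $A''$. It is closed of dimension $20$ and simply connected, and $H^{odd}(M)=0$ by the Gysin sequence. The action is effective, as the weights at a fixed point generate $\mathbb Z^5$, and GKM$_5$ by Step 1.

Its graph equals that of $S(E'\oplus\mathbb R)$, since fixed points and invariant 2-spheres lie over $\partial Q''=\partial Q'$. Let $\Gamma_0$ be the graph of $A'$, embedded by the section $+1$; it is connected and 5-valent. The argument of Section 9, applied to the covering $\hat A\times\mathbb{CP}^1\to A'$, gives the bijections $b_e$ along edges of $\Gamma_A\times pt$, where the edges labelled $\pm(0,1)$ are matched with each other. Along edges $p\times\mathbb{CP}^1$ both horizontal and vertical edges are matched by the product structure; the labels at the two ends agree up to sign. The closed paths in $\Gamma_A\times pt$ give nontrivial monodromy on the vertical edges. By Lemma 1(a) the graph does not extend.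

**Step 7: restriction to $T^4$.** Let $\kappa\in\mathbb Z^5=H^2(BT';\mathbb Z)$ be primitive and in none of the finitely many rational hyperplanes spanned by four labels at a vertex. Restrict to the subtorus $T^4$ with weight lattice $\mathbb Z^5/\kappa$. Any four labels at a vertex stay independent.

The fixed points are the same as for $T'$. To see this, let $x\in A''$ be fixed by $T^4$. Its isotropy group has dimension at least $4$. If it had dimension $4$, it would be $T^4$, and $x$ would lie over an open edge of $Q''$. At an end vertex of this edge, the label of the edge would have kernel $T^4$, hence be a multiple of $\kappa$, which is excluded. So $x$ is a $T'$-fixed point. In the fiber over $x$ the weights $(w_s,1)$ are nonzero modulo $\kappa$, so only $\pm1$ are fixed.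

Hence the restricted action is effective and GKM$_4$ with the same graph and restricted labels. The same bijections $b_e$ satisfy the congruences, and Lemma 1(a) applies: this graph does not extend either, even unsigned. $\square$
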